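# Minimal relations for the characteristic subring of an oriented Grassmannian

## Generators against relations: the guess $\delta=1$ and its first tests

All cohomology has $\mathbb F_2$ coefficients. For $2\le k\le n-2$ let
$$\widetilde{\operatorname{Gr}}_k(n)=\operatorname{SO}(n)/(\operatorname{SO}(k)\times\operatorname{SO}(n-k))$$
be the Grassmannian of oriented $k$-planes in $\mathbb R^n$. Write $W_2=\mathbb F_2[w_2,\dots,w_k]=\mathrm H^*(B\operatorname{SO}(k))$ with $\deg w_i=i$, and throughout put
$$N=n-k,\qquad W(x)=1+w_2x^2+\dots+w_kx^k,\qquad Q(x)=\frac1{W(x)}=\sum_{j\ge0}q_jx^j .$$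
We set $w_0=1$, $w_1=0$, $w_i=0$ for $i>k$ or $i<0$, and $q_j=0$ for $j<0$. Then $q_0=1$, $q_1=0$, and
$$q_j=\sum_{i=2}^k w_i\,q_{j-i}\qquad(j\ge1). \tag{1}$$
The $q_j$ are the dual Stiefel–Whitney classes with $w_1=0$. The image $C$ of $\mathrm H^*(B\operatorname{SO}(k))$ in $\mathrm H^*(\widetilde{\operatorname{Gr}}_k(n))$, which we call the characteristic subring, is
$$C=W_2/J,\qquad J=J(k,n)=(q_{N+1},\dots,q_n).$$

**Definition (deficiency).** The deficiency $\delta(\widetilde{\operatorname{Gr}}_k(n))$ is the number of relations minus the number of generators in a minimal presentation of $C$ as a quotient of a polynomial ring. Equivalently, $\delta=\mu(J)-(k-1)$, where $\mu(J)$ is the minimal number of homogeneous generators of $J\subset W_2$. (That the two agree comes out in the proof of Lemma 2.)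

We are handed $k$ relations in $k-1$ variables, which is one relation more than variables. If nothing special happens, none of the $k$ relations follows from the others, so the first guess is that $\delta=1$ always. Let us test it.

For $k=2$ we have $Q=\sum_i w_2^ix^{2i}$, so $q_j=0$ for odd $j$. One of the two relations $q_{n-1},q_n$ is zero and the other is a power of $w_2$. So $\delta=0$ for every $n$, and the guess fails at once.

For $k=3$ the recurrence (1) gives
$$\begin{aligned}&q_2=w_2,\quad q_3=w_3,\quad q_4=w_2^2,\quad q_5=0,\quad q_6=w_2^3+w_3^2,\\ &q_7=w_2^2w_3,\quad q_8=w_2^4+w_2w_3^2,\quad q_9=w_3^3 .\end{aligned}$$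
For $n=5,6,7$ the relation $q_5=0$ is among the three listed, and the other two are needed, so $\delta=0$. For $n=8$ the ideal is $(q_6,q_7,q_8)$, nothing vanishes, but $q_8=w_2q_6$; again $\delta=0$. For $n=9$ the ideal is $(q_7,q_8,q_9)$. Here $q_8\notin(q_7)$ because $W_2$ has no element of degree $1$, and $q_9\in(q_7,q_8)$ would force $w_3^3\in\{0,w_2^3w_3\}$. So $\delta=1$. The accidents for $k=3$ seem to cluster at $n=5,6,7,8$.

For $k=5$ we get
$$\begin{aligned}&q_2=w_2,\quad q_3=w_3,\quad q_4=w_2^2+w_4,\quad q_5=w_5,\quad q_6=w_2^3+w_3^2,\quad q_7=w_2^2w_3,\\ &q_8=w_2^4+w_2w_3^2+w_2^2w_4+w_4^2,\quad q_9=w_3^3+w_2^2w_5,\\ &q_{10}=w_2^5+w_2w_4^2+w_3^2w_4+w_5^2 .\end{aligned} \tag{2}$$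
Take $n=10$, so $J=(q_6,\dots,q_{10})$. Clearly $q_6\neq0$, and $q_7\notin(q_6)$ because there is no degree $1$. Next, $q_8\notin(q_6,q_7)$: put $w_2=w_3=w_5=0$, and $q_8$ becomes $w_4^2$ while $q_6,q_7$ become $0$. An element of degree $9$ in $(q_6,q_7,q_8)$ is a combination of $w_3q_6$ and $w_2q_7$, which contain no $w_5$; so $q_9$ is needed. Finally put $w_2=w_3=w_4=0$: then $q_6,\dots,q_9$ become $0$ and $q_{10}$ becomes $w_5^2$. So $\delta=1$, as guessed.

Is the guess right for $k\ge5$ and $n-k\ge5$? Not quite. For $k=5$ one checks from (2) that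
$$q_8+w_2q_6+w_4q_4=0 ,$$
and $q_8=w_2q_6$ for $k=3$ has the same shape. We shall see that, whenever $k$ is odd and $n=2^t$, the sum $\sum_{i\text{ even}}w_iq_{n-i}$ vanishes; so for instance $\delta(\widetilde{\operatorname{Gr}}_5(16))=0$. The small cases are described by the following known result.

**Proposition.**
- $\delta(\widetilde{\operatorname{Gr}}_2(n))=0$ for all $n$.
- $\delta(\widetilde{\operatorname{Gr}}_3(n))=\delta(\widetilde{\operatorname{Gr}}_4(n))=0$ if $n\in\{2^t-3,2^t-2,2^t-1,2^t\}$ for some integer $t$, and $=1$ otherwise.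
- $\delta(\widetilde{\operatorname{Gr}}_k(2^t))=0$ if $k$ is odd.

Since $\widetilde{\operatorname{Gr}}_k(n)\cong\widetilde{\operatorname{Gr}}_{n-k}(n)$, this also covers $n-k\in\{2,3,4\}$. Whether the deficiency is $1$ in all remaining cases is a question from Á. K. Matszangosz and M. Wendt, "4-torsion classes in the integral cohomology of oriented Grassmannians", arXiv:2403.06897 (2024). The answer is yes.

**Theorem A.** Let $5\le k\le n-5$. If $k$ is odd and $n=2^t$ for some integer $t$, then $\delta(\widetilde{\operatorname{Gr}}_k(n))=0$; otherwise $\delta(\widetilde{\operatorname{Gr}}_k(n))=1$.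

The proof of Theorem A does not use the Proposition. The Proposition enters only in Theorem C, in the last section, which classifies all cases and translates $\delta=0$ into Poincaré duality.

The bounds in Theorem A cannot be relaxed. For $k=3,4$ and $n=2^t-3$ the relation $q_n$ is zero (shown in the last section), so $\delta=0$ although $n$ is not a power of $2$.

## Redundant indices

From now on we allow $k\ge2$ and $N\ge0$ in the definition of $J(k,n)$; the reduction below will lead to such small cases. All elements are taken homogeneous. Let $\mathfrak m=(w_2,\dots,w_k)$.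

**Definition (redundant index).** For $N+1\le m\le n$, we say that $m$ is redundant for $(k,n)$ if $q_m\in(q_j:N+1\le j<m)$ in $W_2$.

Examples: $5$ is redundant for $(3,7)$, since $q_5=0$; $8$ is redundant for $(3,8)$, since $q_8=w_2q_6$; no index is redundant for $(5,10)$. For $N=0$ the index $1$ is redundant for $(k,k)$, since $q_1=0$.

We recall three textbook facts about a polynomial ring $S$ in $c$ variables of positive degree over a field. An ideal of height $h$ needs at least $h$ generators (Krull). If $f_1,\dots,f_c$ are homogeneous of positive degree and $S/(f_1,\dots,f_c)$ is finite-dimensional, then $f_1,\dots,f_c$ is a regular sequence. For such a sequence the Hilbert series of the quotient is $\prod(1-t^{\deg f_i})/\prod(1-t^{\deg x_i})$, where $x_i$ are the variables.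

**Lemma 1.** Let $k\ge2$, $N\ge0$.

(a) $W_2/J$ is finite-dimensional.

(b) $\mu(J)=k-\#\{\text{redundant }m\}$, and at most one $m$ is redundant. So $\delta\in\{0,1\}$, and $\delta=0$ if and only if some $m$ is redundant.

(c) If $m$ is redundant, then the $q_j$ with $N+1\le j\le n$, $j\ne m$, form a regular sequence generating $J$, and the top nonzero degree of $W_2/J$ is $kN+1-m$.

**Proof of (a).** Take a point over $\overline{\mathbb F}_2$, that is, values of $w_2,\dots,w_k$, at which $q_{N+1},\dots,q_{N+k}$ vanish. The recurrence (1) expresses each later $q_j$ through the preceding $k$ of them, so all $q_j$ with $j>N$ vanish. Then $Q$ is a polynomial in $x$ and $WQ=1$, so $W$ is a unit of $\overline{\mathbb F}_2[x]$. As $W(0)=1$, we get $W=1$, so all $w_i$ are $0$ at this point. By the Nullstellensatz $\sqrt J=\mathfrak m$, hence $W_2/J$ is finite-dimensional.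

**Proof of (b).** We have $\mu(J)=\dim J/\mathfrak mJ$. This space is spanned by the classes of the $q_m$, which sit in distinct degrees, so $\mu(J)=\#\{m:q_m\notin\mathfrak mJ\}$. We claim that $q_m\in\mathfrak mJ$ if and only if $m$ is redundant. If $q_m\in\mathfrak mJ$, write $q_m=\sum c_jq_j$ with $c_j\in\mathfrak m$ homogeneous of degree $m-j$; an element of $\mathfrak m$ of degree $\le0$ is $0$, so only $j<m$ occur. Conversely, if $q_m=\sum_{j<m}c_jq_j$ with $\deg c_j=m-j>0$, then all $c_j\in\mathfrak m$. This proves the formula for $\mu(J)$. By (a), $J$ has height $k-1$, so $\mu(J)\ge k-1$ and at most one $m$ is redundant.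

**Proof of (c).** If $m$ is redundant, the other $k-1$ elements generate $J$. By (a) and the facts recalled above they form a regular sequence, and the Hilbert series of $W_2/J$ is $\prod_{j\ne m}(1-t^j)/\prod_{i=2}^k(1-t^i)$. This is a polynomial whose degree is
$$\sum_{j=N+1}^{N+k}j-m-\sum_{i=2}^ki=kN+\sum_{i=1}^k i-\sum_{i=2}^k i-m=kN+1-m.\qquad\square$$

The words "at most one" are the lever of the whole proof. Two different redundant indices for the same pair are a contradiction, and we shall produce such pairs.

## Exchanging $k$ and $n-k$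

The purpose of the next lemma is to let us assume $k\le N$ later. Since $\widetilde{\operatorname{Gr}}_k(n)\cong\widetilde{\operatorname{Gr}}_{n-k}(n)$ it is no surprise that the deficiencies agree; we also need that the redundant index is the same.

**Lemma 2.** Let $k,N\ge2$. Then $m$ is redundant for $(k,n)$ if and only if $m$ is redundant for $(N,n)$.

**Step 1: a symmetric presentation.** Let $\overline W=1+\bar w_2x^2+\dots+\bar w_Nx^N$ and
$$C'=\mathbb F_2[w_2,\dots,w_k,\bar w_2,\dots,\bar w_N]/(\text{coefficients of }W\overline W-1).$$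
The coefficient of $x^1$ is $0$. For $2\le d\le N$ the coefficient of $x^d$ says $\bar w_d=\sum_{i\ge2}w_i\bar w_{d-i}$ (with $\bar w_0=1$, $\bar w_1=0$), which is the recurrence (1); so these relations say $\bar w_d=q_d$ for $d\le N$. Eliminate the $\bar w_d$. For $N<d\le n$ the remaining relation is the coefficient of $x^d$ in $W\cdot\sum_{j\le N}q_jx^j$. Since $WQ=1$, it equals
$$\sum_{j>N}w_{d-j}q_j=q_d+\sum_{N<j<d}w_{d-j}q_j .$$
This system is unitriangular in $q_{N+1},\dots,q_n$, so it generates $J(k,n)$. Hence $C'\cong W_2/J(k,n)$. The definition of $C'$ is symmetric in $W$ and $\overline W$, so also $C'\cong\mathbb F_2[\bar w_2,\dots,\bar w_N]/J(N,n)$.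

**Step 2: the deficiency does not depend on the presentation.** Let $C'=S/I$ with $S$ a polynomial ring on homogeneous variables of positive degree, and let $T=\mathbb F_2[y_1,\dots,y_r]\to C'$ be another surjection of this kind. Lift the images of the $y_i$ to homogeneous $f_i\in S$ with $\deg f_i=\deg y_i$. The kernel of $S\otimes T\to C'$ is $K=(I,\,y_1-f_1,\dots,y_r-f_r)$. In the variables $y_i'=y_i-f_i$ it is $K=I\,S[y']+(y_1',\dots,y_r')$. Let $\mathfrak n$ be the ideal of all variables of $S[y']$ and $\mathfrak m_S$ that of $S$. Sorting by degree in $y'$ and using $I\subset\mathfrak m_S$, we find that $K/\mathfrak nK$ is $I/\mathfrak m_SI$ plus the span of the $y_i'$. So $K$ needs exactly $\mu(I)+r$ generators, and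
$$\mu(K)-\dim(S\otimes T)=\mu(I)-\dim S .$$
The same argument starting from $T$ shows that $\mu-\dim$ has the same value for $T$. (Applied to $C$, this also shows that the two descriptions of the deficiency agree.)

**Step 3: comparing indices.** By Step 2, $\delta=0$ for $(k,n)$ if and only if $\delta=0$ for $(N,n)$. In that case Lemma 1(c) says that the redundant index is, for both pairs, $kN+1$ minus the top degree of $C'$. $\square$

## Power sums and the relation at $n=2^t$

This section proves the half of Theorem A where $\delta=0$.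

**Lemma 3.** Let $k\ge3$ be odd and $n=2^t\ge k$. Then
$$\sum_{i\text{ even},\;0\le i\le k-1}w_i\,q_{n-i}=0 ,$$
so $n$ is redundant for $(k,n)$ and $\delta=0$.

**Proof.** Write $W=W_e+W_o$, the parts with even and odd powers of $x$. In characteristic $2$ we have $xW'=W_o$. Introduce formal roots: work in $\mathbb F_2[x_1,\dots,x_k]$ with $\prod_i(1+x_ix)=1+w_1x+w_2x^2+\dots+w_kx^k$, and set $w_1=0$ at the end. Taking the logarithmic derivative,
$$W_oQ=\frac{xW'}{W}=\sum_i\frac{x_ix}{1+x_ix}=\sum_{j\ge1}p_jx^j,\qquad p_j=\sum_ix_i^j .$$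
Now $p_{2^t}=p_1^{2^t}=w_1^{2^t}$, which becomes $0$. Since $(W_e+W_o)Q=1$, we have $W_eQ=1+W_oQ$, so $[x^{2^t}]\,W_eQ=0$, where $[x^n]$ means the coefficient of $x^n$. This is the stated relation; since $k$ is odd, the even $i$ run up to $k-1$. All indices $n-i$ with $2\le i\le k-1$ are $\ge N+1$, so $n$ is redundant, and $\delta=0$ by Lemma 1(b). $\square$

## Specializing to roots of $1+x^n$, and where this stops

It remains to exclude redundant indices in all other cases. The top index $m=n$ turns out to be the essential one.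

**Theorem B.** Let $5\le k\le n-5$. If $n$ is redundant for $(k,n)$, i.e. $q_n\in(q_{n-k+1},\dots,q_{n-1})$, then $k$ is odd and $n=2^t$.

How does one show $q_n\notin(q_{n-k+1},\dots,q_{n-1})$? In the example $(5,10)$ we plugged in $w_2=w_3=w_4=0$: a point where $q_{N+1},\dots,q_{n-1}$ vanish and $q_n$ does not. The sensible first approach is to look for such points in general.

**Lemma 4.** Let $2\le k\le n$. If some $W\in\overline{\mathbb F}_2[x]$ of degree $k$ with $W(0)=1$ and zero $x$-coefficient divides $1+x^n$, then $n$ is not redundant for $(k,n)$.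

**Proof.** Specialize the $w_i$ to the coefficients of $W$ and put $P=(1+x^n)/W$, of degree $n-k$. Then $Q=P/(1+x^n)=P+x^nP+\cdots$, so $q_j=0$ for $n-k<j<n$ and $q_n=P(0)=1$. If $n$ were redundant, this specialization would give $1=0$. $\square$

For example, $W=1+x^k$ shows that $n$ is not redundant when $k\mid n$. Another one: for $(k,n)=(5,12)$ take $W=(1+x^3)(1+x)^2=1+x^2+x^3+x^5$, which divides $(1+x^3)^4=1+x^{12}$. The recurrence $q_j=q_{j-2}+q_{j-3}+q_{j-5}$ gives for $q_0,\dots,q_{12}$ the values $1,0,1,1,1,1,0,1,0,0,0,0,1$, as the lemma predicts.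

Lemma 4 settles all cases with $n$ and $k$ even.

**Corollary 5.** If $n$ and $k$ are even, $2\le k\le n$, then $n$ is not redundant for $(k,n)$.

**Proof.** Over $\overline{\mathbb F}_2$ the polynomial $1+x^{n/2}$ is a product of $n/2$ factors $1+ax$. Let $g$ be the product of $k/2$ of them. Then $W=g^2$ has degree $k$, contains only even powers of $x$, has $W(0)=1$, and divides $(1+x^{n/2})^2=1+x^n$. Apply Lemma 4. $\square$

For other parities the method can stop dead. First, Lemma 4 already uses every available point. Suppose that at some point over $\overline{\mathbb F}_2$ we have $q_{N+1}=\dots=q_{n-1}=0$ and $q_n=c\ne0$. Put $P=\sum_{j\le N}q_jx^j$. Then $WP=1+W\cdot(Q-P)$ and $Q-P=cx^n+\cdots$, so $WP\equiv1+cx^n$ modulo $x^{n+1}$. Since $\deg WP\le k+N=n$, we get $WP=1+cx^n$. In particular $\deg W=k$, and after rescaling $x$ by an $n$-th root of $c^{-1}$ we are in the situation of Lemma 4.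

Now take $(k,n)=(5,11)$. A polynomial $W$ as in Lemma 4 would be $\prod_{i=1}^5(1+a_ix)$ with $a_i^{11}=1$, the $a_i$ distinct (because $1+x^{11}$ is squarefree), and $\sum a_i=0$. Fix a primitive $11$-th root of unity $\zeta$ and write $a_i=\zeta^{e_i}$ with $0\le e_i\le10$. Then $f=\sum_ix^{e_i}$ has five terms, degree at most $10$, and $f(\zeta)=0$. But $2$ has order $10$ modulo $11$, so $1+x+\dots+x^{10}$ is irreducible over $\mathbb F_2$ and divides $f$. Hence $f=1+x+\dots+x^{10}$, which has eleven terms, a contradiction. So there is no such point. By the Nullstellensatz a power of $q_{11}$ does lie in $(q_7,q_8,q_9,q_{10})$ over $\overline{\mathbb F}_2$. Points see only the radical of an ideal, and here the radical does not decide the matter: we must know whether $q_{11}$ itself lies in the ideal.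

## Halving a relation by means of $Q=WQ^2$

In characteristic $2$ we have $Q^2=\sum_jq_j^2x^{2j}$, and trivially $Q=WQ^2$. Comparing coefficients expresses $q_n$ through the squares $q_j^2$ with $j\le n/2$. The idea is to push a hypothetical relation for $n$ through this identity and to take square roots. The outcome is one or several relations for $n'=\lfloor n/2\rfloor$ with the same $k$. If they show two different redundant indices for $(k,n')$, then Lemma 1(b) is violated.

To take square roots, recall that $\mathbb F_2[w_2,\dots,w_k]$ is free over its subring of squares $\mathbb F_2[w_2^2,\dots,w_k^2]$, with basis the squarefree monomials $\nu$ (including $\nu=1$). So every $A$ is uniquely $A=\sum_\nu\nu A_{\nu}^2$. For example, $w_2^3w_3+w_4^2w_3+w_2^2$ has components $A_{w_2w_3}=w_2$, $A_{w_3}=w_4$, $A_1=w_2$.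

**Lemma 6.** Let $n\ge2k$ and $n'=\lfloor n/2\rfloor$ (so $n'\ge k$). Suppose $\sum_{i=0}^{k-1}\alpha_iq_{n-i}=0$ with $\deg\alpha_i=i$, and put $A_l=\sum_{i=0}^{k-1}\alpha_iw_{l-i}$. If a squarefree monomial $\mu$ in $w_2,\dots,w_k$ of degree $l_0\equiv n\pmod2$ occurs in $A_{l_0}$ with coefficient $1$, then $(n-l_0)/2$ is redundant for $(k,n')$.

**Proof.** Put $\alpha(x)=\sum_i\alpha_ix^i$ and $A(x)=\alpha(x)W(x)=\sum_{l=0}^{2k-1}A_lx^l$; here $\deg A_l=l$. Then
$$0=[x^n]\,\alpha Q=[x^n]\,\alpha WQ^2=[x^n]\,AQ^2=\sum_jA_{n-2j}\,q_j^2 .$$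
Write $A_l=\sum_\nu\nu A_{l,\nu}^2$. The $\mu$-component of the displayed sum is $\sum_jA_{n-2j,\mu}^2q_j^2$, and its square root is
$$\sum_jA_{n-2j,\mu}\,q_j=0 .$$
The element $A_{l,\mu}$ has degree $(l-l_0)/2$. So it is $0$ for $l<l_0$, and $A_{l_0,\mu}$ is the coefficient of $\mu$ in $A_{l_0}$, that is, $1$. It is also $0$ for $l>2k-1$. Hence
$$q_{(n-l_0)/2}=\sum_{j<(n-l_0)/2}A_{n-2j,\mu}\,q_j ,$$
where only $j$ with $n-2j\le2k-1$ occur. For $n$ even this means $j\ge(n-2k+2)/2=n'-k+1$, and for $n$ odd $j\ge(n-2k+1)/2=n'-k+1$. Since $A_{l_0}\neq0$ we have $0\le l_0\le2k-1$, so likewise $(n-l_0)/2\in[n'-k+1,n']$. This is the statement that $(n-l_0)/2$ is redundant for $(k,n')$. $\square$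

Two illustrations. For $k=3$, $n=8$ the relation $q_8+w_2q_6=0$ has $\alpha=1+w_2x^2$ and $A=1+w_3x^3+w_2^2x^4+w_2w_3x^5$. The coefficient of $x^8$ in $AQ^2$ gives $q_4^2+w_2^2q_2^2=0$, and the square root is $q_4+w_2q_2=0$: the exceptional relation at $8$ halves to the exceptional relation at $4$.

For $(5,11)$, where points were useless, suppose $q_{11}+\alpha_2q_9+\alpha_3q_8+\alpha_4q_7=0$. Then $A_5=w_5+\alpha_2w_3+\alpha_3w_2$ contains $w_5$ with coefficient $1$, because $\alpha_2,\alpha_3$ have degree below $5$. Lemma 6 with $\mu=w_5$ says that $3$ is redundant for $(5,5)$, i.e. $q_3\in(q_1,q_2)$. But $q_3=w_3$ and $(q_1,q_2)=(w_2)$. So $11$ is not redundant for $(5,11)$.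

In general the coefficients $\alpha_i$ are unknown, and which monomials occur in $A_l$ depends on them. The next section provides the missing control of $\alpha_2$ and $\alpha_3$.

## Rigidity of the coefficients and Steenrod squares

The first lemma says that a relation with top term $q_n$ is essentially unique in low degrees. We use the textbook fact that the syzygies of a regular sequence are generated by the Koszul ones, $f_i\cdot e_j-f_j\cdot e_i$.

**Lemma 7.** Let $q_n=\sum_{i=1}^{k-1}\alpha_iq_{n-i}$ with $\deg\alpha_i=i$ (so $n$ is redundant for $(k,n)$), and let $\sum_{i=0}^{k-1}\beta_iq_{n-i}=0$ be a homogeneous relation. Then $\beta_i+\beta_0\alpha_i\in J$ for $1\le i\le k-1$. In particular, if $\deg(\beta_i+\beta_0\alpha_i)\le N$, then $\beta_i=\beta_0\alpha_i$.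

**Proof.** Substituting for $q_n$ gives $\sum_{i\ge1}(\beta_i+\beta_0\alpha_i)q_{n-i}=0$. By Lemma 1(c), $q_{n-1},\dots,q_{n-k+1}$ is a regular sequence generating $J$. Its syzygies are generated by the Koszul ones, whose coefficients lie in $J$. Finally $J$ is zero in degrees $\le N$. $\square$

The second lemma produces new relations from old ones. Recall that $Sq^i$ is additive and raises degrees by $i$, that $Sq^i1=0$ for $i>0$, and the Cartan formulas $Sq^1(ab)=Sq^1(a)\,b+a\,Sq^1(b)$ and $Sq^2(ab)=Sq^2(a)\,b+Sq^1(a)\,Sq^1(b)+a\,Sq^2(b)$. Recall also Wu's formula for the Stiefel–Whitney classes of a vector bundle,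
$$Sq^jw_m=\sum_{t=0}^j\binom{m-j+t-1}{t}w_{j-t}w_{m+t}.$$

**Lemma 8.** In $W_2=\mathrm H^*(B\operatorname{SO}(k))$, for $m\ge2$,
$$Sq^1q_m=(m-1)\,q_{m+1},\qquad Sq^2q_m=w_2q_m+\binom{m-1}2q_{m+2}.$$
For $k\ge3$, $Sq^1w_2=w_3$.

**Proof.** On $\widetilde{\operatorname{Gr}}_k(M)$ with $M-k\ge m+2$, let $\gamma^\perp$ be the complement of the tautological bundle. Its total Stiefel–Whitney class is the inverse of that of the tautological bundle, so $w_j(\gamma^\perp)=q_j$ for $j\le M-k$; in particular $w_1(\gamma^\perp)=0$ and $w_2(\gamma^\perp)=q_2=w_2$. Wu's formula with $j=1$ gives $Sq^1q_m=w_1q_m+(m-1)q_{m+1}$ with $w_1=0$. With $j=2$ its terms are $w_2q_m$, then $(m-2)w_1q_{m+1}=0$, then $\binom{m-1}2q_{m+2}$. These identities hold in $\mathrm H^*(\widetilde{\operatorname{Gr}}_k(M))$. The kernel of $\mathrm H^*(B\operatorname{SO}(k))\to\mathrm H^*(\widetilde{\operatorname{Gr}}_k(M))$ is $(q_{M-k+1},\dots,q_M)$, which is zero in degrees $\le M-k$, so they hold in $W_2$. The last claim is Wu's formula for the tautological bundle: $Sq^1w_2=w_1w_2+w_3=w_3$.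 $\square$

A check for $k=3$: the lemma says $Sq^2q_4=w_2q_4+3q_6=w_2^3+w_2^3+w_3^2=w_3^2$, and directly $Sq^2(w_2^2)=(Sq^1w_2)^2=w_3^2$.

## Proof of Theorem B

The proof is by induction on $n$: we assume the theorem for all smaller values of $n$ and all admissible $k$.

**Step 1: set-up.** Let $5\le k\le n-5$ and let $n$ be redundant for $(k,n)$. By Lemma 2 we may replace $k$ by $n-k$ and so assume $k\le N$, i.e. $n\ge2k$. (This may change the parity of $k$; we return to this in Step 7.) Write the relation as
$$\sum_{i=0}^{k-1}\alpha_iq_{n-i}=0,\quad\alpha_0=1,\ \alpha_1=0,\ \alpha_2=\varepsilon_2w_2,\ \alpha_3=\varepsilon_3w_3,\quad\deg\alpha_i=i, \tag{3}$$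
with $\varepsilon_2,\varepsilon_3\in\mathbb F_2$; the forms of $\alpha_1,\alpha_2,\alpha_3$ are forced by degree. Since $i<k$, no $\alpha_i$ involves $w_k$. Let $A_l$ be as in Lemma 6 and $n'=\lfloor n/2\rfloor\ge k$. By Lemma 1(b), two different redundant indices for $(k,n')$ give a contradiction.

**Step 2: four ways of using Lemma 6.** For $2\le i<k$ let $\eta_i$ be the coefficient of the monomial $w_i$ in $\alpha_i$; so $\eta_2=\varepsilon_2$ and $\eta_3=\varepsilon_3$.

In $A_i=w_i+\alpha_i+\sum_{0<j<i}\alpha_jw_{i-j}$ the last sum is decomposable, so the coefficient of $w_i$ in $A_i$ is $1+\eta_i$.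

In $A_{i+k}=\sum_j\alpha_jw_{i+k-j}$ no $\alpha_j$ contains $w_k$, so the monomial $w_iw_k$ can only come from the term $\alpha_iw_k$, and its coefficient is $\eta_i$.

In $A_k=w_k+\sum_{0<j<k}\alpha_jw_{k-j}$ the coefficient of $w_k$ is $1$, for the same reason. Finally $A_0=1$.

With $\mu=w_i$, $w_iw_k$, $w_k$, $1$ respectively, Lemma 6 gives, for $2\le i<k$:

* (H1) if $i\equiv n\pmod2$ and $\eta_i=0$, then $(n-i)/2$ is redundant for $(k,n')$;
* (H2) if $i+k\equiv n\pmod2$ and $\eta_i=1$, then $(n-i-k)/2$ is redundant for $(k,n')$;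
* (H3) if $k\equiv n\pmod2$, then $(n-k)/2$ is redundant for $(k,n')$;
* (H4) if $n$ is even, then $n/2$ is redundant for $(k,n')$.

**Step 3: the case $n$ odd, $k$ even is impossible.** Here halving alone suffices, because whatever the coefficients $\eta_3,\eta_5$ are, one of (H1), (H2) applies. Since $k$ is even, $k\ge6$, so $i=3$ and $i=5$ are allowed. For both, $i$ and $i+k$ are odd. So (H1) or (H2) with $i=3$ gives a redundant index in $\{\frac{n-3}2,\frac{n-3-k}2\}$, and with $i=5$ one in $\{\frac{n-5}2,\frac{n-5-k}2\}$. The only positive $k$ for which an index of the first set can equal one of the second is $k=2$ (from $n-3-k=n-5$). As $k\ge6$, we have two different redundant indices, a contradiction.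

**Step 4: the case $n$ odd, $k$ odd is impossible.** By (H3), $(n-k)/2$ is redundant for $(k,n')$. If $\varepsilon_2=1$, then (H2) with $i=2$ makes $(n-k-2)/2$ redundant as well, a contradiction. So $\varepsilon_2=0$.

We would like to use (H1) with $i=3$, which needs $\eta_3=0$. If $\eta_3=1$, then (H2) is of no help, because $3+k$ is even. So we determine $\alpha_3$ by applying $Sq^1$ to (3). All indices $n-i$ are at least $N+1\ge6$, so Lemma 8 applies, and
$$0=\sum_{i=0}^{k-1}\bigl(Sq^1(\alpha_i)\,q_{n-i}+(n-i-1)\,\alpha_i\,q_{n-i+1}\bigr).$$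
The coefficient of $q_{n+1}$ is $n-1=0$ in $\mathbb F_2$, as $n$ is odd. So this is a relation $\sum_{j=0}^{k-1}\beta_jq_{n-j}=0$ with $\beta_j=Sq^1\alpha_j+(n-j-2)\alpha_{j+1}$ (where $\alpha_k=0$). We get $\beta_0=Sq^1(1)+(n-2)\alpha_1=0$ and, since $n-4$ is odd,
$$\beta_2=Sq^1\alpha_2+(n-4)\alpha_3=Sq^1\alpha_2+\alpha_3 .$$
As $\deg\beta_2=3\le N$, Lemma 7 gives $\beta_2=\beta_0\alpha_2=0$, so $\alpha_3=Sq^1\alpha_2=0$. Hence $\eta_3=0$, and (H1) with $i=3$ makes $(n-3)/2$ redundant. Since $k\ge5$, this differs from $(n-k)/2$, a contradiction.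

**Step 5: the case $n$ even, $k$ even is impossible.** This is Corollary 5.

**Step 6: the case $n\equiv2\pmod4$, $k$ odd is impossible.** By (H4), $n/2$ is redundant for $(k,n')$. If $\varepsilon_2=0$, then (H1) with $i=2$ makes $(n-2)/2$ redundant, a contradiction. So $\alpha_2=w_2$.

Now $3$ is odd, so (H1) with $i=3$ is not available; we aim at (H2) with $i=3$, which needs $\eta_3=1$. To find $\alpha_3$, apply $Sq^2$ to (3). By Lemma 8 and the Cartan formula, $Sq^2(\alpha_iq_{n-i})$ equals
$$Sq^2(\alpha_i)\,q_{n-i}+(n-i-1)\,Sq^1(\alpha_i)\,q_{n-i+1}+\alpha_iw_2\,q_{n-i}+\binom{n-i-1}2\alpha_i\,q_{n-i+2}.$$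
The coefficient of $q_{n+2}$ in the sum over $i$ is $\binom{n-1}2=\frac{(n-1)(n-2)}2$, which is even because $n-2\equiv0\pmod4$. The coefficient of $q_{n+1}$ is $(n-1)Sq^1(1)+\binom{n-2}2\alpha_1=0$. So we have a relation $\sum_{j=0}^{k-1}\beta_jq_{n-j}=0$, homogeneous with $\deg\beta_j=j+2$. The coefficient $\beta_1$ collects $Sq^2(\alpha_1)+w_2\alpha_1=0$ from $i=1$, the term $(n-3)Sq^1\alpha_2$ from $i=2$, and $\binom{n-4}2\alpha_3$ from $i=3$. Here $n-3$ is odd, and $\binom{n-4}2$ is odd because $n-4\equiv2\pmod4$. So
$$\beta_1=Sq^1\alpha_2+\alpha_3 .$$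
Since $\alpha_1=0$ and $\deg\beta_1=3\le N$, Lemma 7 gives $\beta_1=\beta_0\alpha_1=0$. Hence $\alpha_3=Sq^1w_2=w_3$, i.e. $\eta_3=1$. As $3+k$ is even, (H2) with $i=3$ makes $(n-k-3)/2$ redundant, which differs from $n/2$. Contradiction.

**Step 7: if $n\equiv0\pmod4$ and $k$ is odd, then $n=2^t$.** By (H4), $n'=n/2$ is redundant for $(k,n')$. Here $n'$ is even and $n'\ge k$ with $k$ odd, so $n'-k$ is odd and at least $1$.

If $n'-k\ge5$, the induction hypothesis applies to $(k,n')$ and gives $n'=2^s$, so $n=2^{s+1}$.

If $n'-k\in\{1,3\}$, the pair $(k,n')$ is outside the range of the theorem, and we return to points. Write $n=2^au$ with $u$ odd and $a\ge2$, and suppose $u\ge3$. Then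
$$u\le\frac n4=\frac{n'}2\le\frac{k+3}2\le k .$$
So $(k-u)/2$ is a nonnegative integer. Since $u\le k$, we have $k\le n-k\le n-u$, which gives $k-u\le n-2u$, i.e.
$$\frac{k-u}2\le\frac n2-u=u(2^{a-1}-1).$$
The right-hand side is the degree of $(1+x^u)^{2^{a-1}-1}$, a product of linear factors $1+bx$ over $\overline{\mathbb F}_2$. So there is $g\in\overline{\mathbb F}_2[x]$ with $g(0)=1$, of degree $(k-u)/2$, dividing it. Put $W=(1+x^u)g^2$. It has degree $k$ and $W(0)=1$; it has no $x$-term, since $g^2$ contains only even powers and $u\ge3$; and it divides $(1+x^u)^{1+2(2^{a-1}-1)}=(1+x^u)^{2^a-1}$, hence divides $(1+x^u)^{2^a}=1+x^n$. By Lemma 4, $n$ is not redundant for $(k,n)$, a contradiction. So $u=1$ and $n=2^a$. (The example $(5,12)$ after Lemma 4 is this construction with $u=3$, $a=2$, $g=1+x$.)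

In the only surviving case $n=2^t$ and $k$ is odd. Since $n$ is then even, $n-k$ is odd too, so the conclusion also holds for the original $k$ before the exchange in Step 1. $\square$

## The remaining indices $m<n$: proof of Theorem A

If $k$ is odd and $n=2^t$, then $\delta=0$ by Lemma 3. By Lemma 1(b) it remains to show: if some $m$ is redundant for $(k,n)$ with $5\le k\le n-5$, then $k$ is odd and $n=2^t$. By Lemma 2 we may assume $k\le N$; as before, the conclusion is symmetric under $k\leftrightarrow n-k$. If $m=n$, this is Theorem B. So assume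
$$N+1\le m<n$$
and derive a contradiction. The tool is truncation. For $k'\le k$, setting $w_i=0$ for $i>k'$ sends each $q_j$ to the $q_j$ formed with $k'$ in place of $k$. So the membership
$$q_m\in(q_{N+1},\dots,q_{m-1})\tag{4}$$
also holds in $\mathbb F_2[w_2,\dots,w_{k'}]$. We choose $k'$ so that $m$ becomes the top index of a pair excluded by Theorem B.

**Step 1: $m-N\ge5$.** As $m\le n-1$, we have $k-1\ge m-N\ge5$, and $k\le N$ gives $m-k\ge m-N\ge5$. Let $k'\in\{k-1,k\}$ be even. Then $k'\ge5$ and $m-k'\ge m-k\ge5$. Also $m-k'\le(n-1)-(k-1)=N$, so in $\mathbb F_2[w_2,\dots,w_{k'}]$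
$$q_m\in(q_{N+1},\dots,q_{m-1})\subseteq(q_{m-k'+1},\dots,q_{m-1}).$$
So $m$ is redundant for $(k',m)$ with $5\le k'\le m-5$ and $k'$ even, contradicting Theorem B.

**Step 2: $m-N\le4$.** Take $k'=5$. The generators in (4) are among $q_{m-3},q_{m-2},q_{m-1}$, and the coefficient of $q_{m-1}$ has degree $1$, so it is $0$. Hence in $\mathbb F_2[w_2,\dots,w_5]$
$$q_m=\varepsilon_2w_2q_{m-2}+\varepsilon_3w_3q_{m-3},\qquad\varepsilon_2,\varepsilon_3\in\mathbb F_2,\quad m\ge N+1\ge6 .\tag{5}$$

If $4\mid m$, set $w_2=w_3=w_5=0$. Then $W=1+w_4x^4$, the left side of (5) becomes $w_4^{m/4}\ne0$ and the right side becomes $0$. Contradiction.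

If $m\ge10$, then (5) says that $m$ is redundant for $(5,m)$, and $5\le m-5$. By Theorem B, $m=2^t$, so $4\mid m$, which was just excluded.

There remain $m\in\{6,7,9\}$, for which we use the list (2).

* $m=6$: $w_2^3+w_3^2=\varepsilon_2(w_2^3+w_2w_4)+\varepsilon_3w_3^2$. The term $w_2^3$ forces $\varepsilon_2=1$, and then $w_2w_4$ appears on the right only. Impossible.
* $m=7$: $w_2^2w_3=\varepsilon_2w_2w_5+\varepsilon_3(w_2^2w_3+w_3w_4)$. The term $w_2^2w_3$ forces $\varepsilon_3=1$, and then $w_3w_4$ appears on the right only. Impossible.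
* $m=9$: $w_3^3+w_2^2w_5=\varepsilon_2w_2^3w_3+\varepsilon_3(w_2^3w_3+w_3^3)$. There is no $w_5$ on the right. Impossible.

This proves Theorem A. $\blacksquare$

## Poincaré duality, anomalous classes and the full classification

Combined with the Proposition, Theorem A tells us exactly when $C$ is a complete intersection, and this can be restated in terms of duality. We recall the notions. By Lemma 1(a) the ring $C=W_2/J$ is finite-dimensional, and $J$ has height $k-1$; so $\delta=0$ means that $C$ is a complete intersection. A finite-dimensional graded connected algebra $C$ with top degree $d$ is a Poincaré duality algebra if $C^d$ is one-dimensional and all pairings $C^i\times C^{d-i}\to C^d$ are perfect. This holds if and only if the socle $\{c:\mathfrak mc=0\}$ is one-dimensional, i.e. if and only if $C$ is Gorenstein. An almost complete intersection is a quotient of a regular ring by an ideal of height $h$ minimally generated by $h+1$ elements. For example, $\mathbb F_2[x,y]/(x^2,xy,y^2)$ is one, with $h=2$; its socle is spanned by $x,y$.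

The elements of $\mathrm H^*(\widetilde{\operatorname{Gr}}_k(n))$ outside $C$ are measured by the $C$-module $\mathrm H^*(\widetilde{\operatorname{Gr}}_k(n))/C$ of anomalous classes. For example, $\widetilde{\operatorname{Gr}}_2(4)\cong S^2\times S^2$ has Betti numbers $1,2,1$ in degrees $0,2,4$, while $C=\mathbb F_2[w_2]/(q_3,q_4)=\mathbb F_2[w_2]/(w_2^2)$. So the module of anomalous classes has dimension $1$ in each of the degrees $2$ and $4$.

**Theorem C.** Let $2\le k\le n-2$, $N=n-k$. The following are equivalent:

1. $\delta(\widetilde{\operatorname{Gr}}_k(n))=0$, i.e. $C$ is a complete intersection;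
2. $C$ is a Poincaré duality algebra;
3. the $C$-module $\mathrm H^*(\widetilde{\operatorname{Gr}}_k(n))/C$ of anomalous classes is cyclic;
4. one of: (a) $2\in\{k,N\}$; (b) $\{k,N\}\cap\{3,4\}\neq\emptyset$ and $n\in\{2^t-3,2^t-2,2^t-1,2^t\}$ for some $t$; (c) $k$ is odd and $n=2^t$.

When these hold, exactly one generator $q_m$ is redundant. The Hilbert series of $C$ is $\prod_{j=N+1,\,j\neq m}^n(1-t^j)\big/\prod_{i=2}^k(1-t^i)$, the top degree of $C$ is $kN+1-m$, and the module in (3) is generated by a class of degree $m-1$. The index is: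

* in (c): $m=n$; here $\dim C=\frac1n\binom nk$, and the relation is $\sum_{i\text{ even}}w_iq_{n-i}=0$;
* in (a): $m$ is the odd element of $\{n-1,n\}$;
* in (b), if (a) and (c) do not hold: $m=2^t-3$.

If they fail, $q_{n-k+1},\dots,q_n$ is a minimal generating set of $J$.

Before the proof, here is a failing case by hand: $k=3$, $n=9$, where $\delta=1$. In $C=\mathbb F_2[w_2,w_3]/(w_2^2w_3,\;w_2^4+w_2w_3^2,\;w_3^3)$ we have $w_2^5=w_2^2w_3^2=0$, and $w_2^4=w_2w_3^2$ is nonzero because $J$ is spanned in degree $8$ by $q_8$ alone. So $w_2^4$ lies in the socle. The class $q_6=w_2^3+w_3^2$ is also nonzero, since $J$ starts in degree $7$, and $w_2q_6=q_8=0$, $w_3q_6=w_2^3w_3+w_3^3=0$ in $C$. Thus the socle is at least two-dimensional, and $C$ is not a Poincaré duality algebra.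

**Step 1: (1)⇔(4).** If $\{k,N\}$ meets $\{2,3,4\}$, this is the Proposition, applied to $k$ or to $N$. Otherwise $5\le k\le n-5$, and it is Theorem A.

**Step 2: (1)⇔(2).** A graded Artinian complete intersection is Gorenstein, i.e. a Poincaré duality algebra. Conversely, if (1) fails, then $\delta=1$ by Lemma 1(b), so $C$ is the quotient of a regular ring by an ideal of height $k-1$ minimally generated by $k$ elements, an almost complete intersection. Such a ring is never Gorenstein, by E. Kunz, *Almost complete intersections are not Gorenstein rings*, J. Algebra 28 (1974) 111–115. So (2) fails.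

**Step 3: (2)⇔(3).** Here we identify the anomalous classes with the dual of $C$. Let $H=\mathrm H^*(\operatorname{Gr}_k(n))$ be the cohomology of the unoriented Grassmannian and $\pi\colon\widetilde{\operatorname{Gr}}_k(n)\to\operatorname{Gr}_k(n)$ the double cover. Its Gysin sequence is
$$\cdots\to H^{i-1}\xrightarrow{\;w_1\;}H^i\xrightarrow{\;\pi^*\;}\mathrm H^i(\widetilde{\operatorname{Gr}}_k(n))\xrightarrow{\;\mathrm{tr}\;}H^i\xrightarrow{\;w_1\;}H^{i+1}\to\cdots$$
The ring $H$ is generated by $w_1,\dots,w_k$, i.e. $\mathrm H^*(B\mathrm O(k))\to H$ is surjective, and so is $\mathrm H^*(B\mathrm O(k))\to\mathrm H^*(B\operatorname{SO}(k))$. Hence the image of $\pi^*$ is $C$, and by exactness $C\cong H/w_1H$. The transfer is $H$-linear, $\mathrm{tr}(\pi^*(a)\,y)=a\,\mathrm{tr}(y)$, and by exactness it identifies $\mathrm H^*(\widetilde{\operatorname{Gr}}_k(n))/C$ with $\ker(w_1\colon H\to H)$ as a module over $H/w_1H=C$.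

The manifold $\operatorname{Gr}_k(n)$ has dimension $kN$, so $H$ is a Poincaré duality algebra with top degree $kN$. In it, $\ker(w_1)$ is the annihilator of $w_1H$, that is, its orthogonal complement under the duality pairing. Hence $\ker(w_1)$ is the $\mathbb F_2$-linear dual of $H/w_1H=C$, as a $C$-module, with degree $i$ dual to $C^{kN-i}$. The minimal number of generators of the dual $C^\vee$ is $\dim C^\vee/\mathfrak mC^\vee$, and $C^\vee/\mathfrak mC^\vee$ is dual to the socle of $C$. So the module is cyclic if and only if the socle of $C$ is one-dimensional, i.e. if and only if $C$ is a Poincaré duality algebra. In that case the generator is dual to the top class of $C$. By Lemma 1(c) this top class has degree $kN+1-m$, so the generator has degree $kN-(kN+1-m)=m-1$.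

**Step 4: uniqueness, Hilbert series, top degree.** These, and the last sentence of the theorem, are Lemma 1.

**Step 5: the index in (c).** By Lemma 3, $m=n$ with the stated relation. The numerator and the denominator of the Hilbert series both have $k-1$ factors, so at $t=1$ its value is
$$\dim C=\frac{\prod_{j=N+1}^{n-1}j}{\prod_{i=2}^ki}=\frac{(n-1)!}{N!\,k!}=\frac1n\binom nk .$$

**Step 6: the index in (a).** By Lemma 2 we may take $k=2$. Then $q_j=0$ for odd $j$, and the generators are $q_{n-1},q_n$; so the odd element of $\{n-1,n\}$ is redundant. (For $\widetilde{\operatorname{Gr}}_2(4)$ this gives $m=3$ and a generating anomalous class of degree $2$, in agreement with the example above.)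

**Step 7: the index in (b).** By Lemma 2 we may take $k\in\{3,4\}$. We claim $q_{2^t-3}=0$ for all $t\ge2$. For $t=2$ this is $q_1=0$. For $t\ge3$, the coefficient of $x^{2^t-3}$ in $Q=WQ^2$ is
$$q_{2^t-3}=\sum_{i\text{ odd}}w_i\,q_{(2^t-3-i)/2}^2=w_3\,q_{2^{t-1}-3}^2 ,$$
because $w_1=0$ and $w_3$ is the only other $w_i$ with $i$ odd; now use induction on $t$. So $m=2^t-3$ is redundant whenever $n-k+1\le2^t-3\le n$, i.e. whenever $2^t-3\le n\le2^t-4+k$. For $k=4$ this is $n\in\{2^t-3,2^t-2,2^t-1,2^t\}$; for $k=3$ it is $n\in\{2^t-3,2^t-2,2^t-1\}$. The only part of (b) left out is $k=3$, $n=2^t$, which belongs to (c). $\square$
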